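\title{A sharp degree bound for Gr\"obner bases of simplicial toric ideals}

\begin{abstract}
Let $I$ be the toric ideal of a homogeneous simplicial affine semigroup $S$ over a field $K$. We prove that $I$ has a Gr\"obner basis of degree at most $\deg K[S]-\operatorname{codim}K[S]+1$ in the given variables: every term order that first compares the degree in the non-extremal variables has this property. The bound is attained for all possible values of dimension, codimension and degree. The proof counts residue classes modulo the lattice spanned by the extremal generators.
\end{abstract}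

\section{The question and the results}\label{sec:intro}

Let $K$ be a field, let $a_1,\dots,a_n\in\mathbb N^m$ be pairwise distinct vectors, and let $S=\mathbb Na_1+\dots+\mathbb Na_n$ be the affine semigroup that they generate. The semigroup ring $K[S]=K[t^{a_1},\dots,t^{a_n}]\subseteq K[t_1,\dots,t_m]$ has the monomials $t^s$, $s\in S$, as a $K$-basis, and its Krull dimension $d$ is the rank of the group generated by $S$. We make two assumptions throughout.
\begin{itemize}
\item $S$ is \emph{homogeneous}: there is a linear form $L$ on $\mathbb Q^m$ with $L(a_i)=1$ for all $i$. Then $K[S]$ is graded by $\deg t^s=L(s)$ and generated in degree $1$.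
\item $S$ is \emph{simplicial}: the rational cone spanned by $S$ is spanned by $d$ linearly independent vectors among $a_1,\dots,a_n$.
\end{itemize}
Thus the generators lie in the hyperplane $L=1$, and their convex hull is a simplex with $d$ vertices. The standard example is a semigroup $S\subseteq\mathbb N^d$ generated by $\alpha e_1,\dots,\alpha e_d$ and further vectors of coordinate sum $\alpha$.

Let $R=K[x_1,\dots,x_n]$ and let $I$ be the kernel of the map $R\to K[S]$, $x_i\mapsto t^{a_i}$. This \emph{toric ideal} is a homogeneous prime ideal generated by binomials. Two numbers measure its size. The \emph{codimension} is $c=\operatorname{codim}K[S]=n-d$. The \emph{degree}, or multiplicity, is the positive integer $D=\deg K[S]$ such that $\dim_KK[S]_N$ agrees for large $N$ with a polynomial in $N$ with leading term $DN^{d-1}/(d-1)!$.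

A \emph{term order} is a total order $\prec$ on the monomials of $R$ in which $1$ is the least element and $M\prec M'$ implies $MM''\prec M'M''$. The initial monomial $\operatorname{in}_\prec(f)$ of $f\ne0$ is the largest monomial occurring in $f$, and $\operatorname{in}_\prec(I)$ is the ideal generated by the initial monomials of the nonzero elements of $I$; every monomial in $\operatorname{in}_\prec(I)$ is itself such an initial monomial. A \emph{Gr\"obner basis} is a finite subset of $I$ whose initial monomials generate $\operatorname{in}_\prec(I)$; it generates $I$. Since $I$ is homogeneous, every monomial of $\operatorname{in}_\prec(I)$ is the initial monomial of a homogeneous element of $I$. So $I$ has a Gr\"obner basis of elements of degree at most $N$ if and only if $\operatorname{in}_\prec(I)$ is generated in degrees at most $N$, and in that case $I$ itself is generated in degrees at most $N$. We work in the \emph{natural coordinates}: the term order is an order on the monomials in the given variables, and no linear change of coordinates is allowed. The following question is posed in \cite{HSH}.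

\begin{quote}
\emph{Is there a term order $\prec$ on $R$ such that $\operatorname{in}_\prec(I)$ is generated in degrees at most $\deg K[S]-\operatorname{codim}K[S]+1$?}
\end{quote}

Two small cases suggest the number $D-c+1$. If $c=1$, then $I$ is a prime ideal of height one, hence principal; its generator has degree $D$, and so has the generator of every initial ideal. At the other extreme we shall see that $D\ge c+1$ always holds; if $D=c+1$ the question asks for a Gr\"obner basis of quadrics, the least that one can ask for, since $I$ contains no linear form. The next example has $D=c+1$ and shows that the term order has to be chosen. It uses the fact (Lemma~\ref{lem:fiber}) that a monomial lies in $\operatorname{in}_\prec(I)$ exactly when a smaller monomial has the same image in $K[S]$.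

\begin{example}\label{ex:cubic}
Let $S$ be generated by $(3,0),(0,3),(2,1),(1,2)$, with variables $x_1,x_2,y_1,y_2$. Here $\dim_KK[S]_N=3N+1$, so $D=3$, $c=2$ and $D-c+1=2$. The ideal $I$ contains $y_1^2-x_1y_2$, $y_1y_2-x_1x_2$ and $y_2^2-x_2y_1$. If $\prec$ makes the monomial with more $y$'s larger, then $y_1^2,y_1y_2,y_2^2\in\operatorname{in}_\prec(I)$. The remaining monomials $x^\gamma$, $y_1x^\gamma$, $y_2x^\gamma$ have pairwise distinct images, so $\operatorname{in}_\prec(I)=(y_1,y_2)^2$. For the lexicographic order with $y_2\succ y_1\succ x_1\succ x_2$ the bound fails: $y_1^3$ is the initial monomial of $y_1^3-x_1^2x_2\in I$, while $y_1^2\notin\operatorname{in}_\prec(I)$ because the only other monomial with the same image is $x_1y_2\succ y_1^2$. So $y_1^3$ is a minimal generator of degree $3$.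
\end{example}

The first order of Example~\ref{ex:cubic} works in general. Renumber the generators so that $a_1,\dots,a_d$ are linearly independent and span the cone; these are the \emph{extremal} generators, with variables $x_1,\dots,x_d$. Write $b_1,\dots,b_c$ for the other generators and $y_1,\dots,y_c$ for their variables. The \emph{$y$-degree} of a monomial is its total degree in $y_1,\dots,y_c$. We say that a term order $\prec$ \emph{refines the $y$-degree} if, of two monomials with different $y$-degrees, the one of larger $y$-degree is larger. Such orders arise from an arbitrary term order $\prec_0$ by comparing $y$-degrees first and breaking ties by $\prec_0$.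

\begin{theorem}\label{thm:bound}
Let $S$ be homogeneous and simplicial, and let $\prec$ be a term order that refines the $y$-degree. Then $\operatorname{in}_\prec(I)$ is generated in degrees at most $D-c+1$. In particular, $I$ is generated in degrees at most $D-c+1$.
\end{theorem}

So the answer to the question is yes. The bound cannot be improved, whatever the term order.

\begin{theorem}\label{thm:sharp}
One always has $D\ge c+1$. For all $d\ge2$, $c\ge1$ and $D\ge c+1$ there is a homogeneous simplicial semigroup $S$ with $\dim K[S]=d$, $\operatorname{codim}K[S]=c$ and $\deg K[S]=D$ whose ideal $I$ has a minimal generator of degree $D-c+1$. For this $S$, every Gr\"obner basis of $I$ has an element of degree at least $D-c+1$.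
\end{theorem}

The proof of Theorem~\ref{thm:bound} is a count in a finite group. Let $A$ be the group generated by $S$ modulo the subgroup generated by $a_1,\dots,a_d$. It has $D$ elements. Removing $0$ and the $c$ classes of the $b_j$ leaves a set $T$ of $D-1-c$ classes, and the bound to be proved is $|T|+2$. Divisors of degree at least $2$ of a $y$-monomial outside $\operatorname{in}_\prec(I)$ have their classes in $T$, and along a chain of divisors these classes are distinct (Section~\ref{sec:classes}). This settles the minimal generators that involve only $y$'s. A minimal generator $y^\beta x^\gamma$ with $\gamma\ne0$ comes with a partner $y^\delta x^\varepsilon\notin\operatorname{in}_\prec(I)$ that has the same image, and its degree is at most $|\beta|+|\delta|-1$ (Section~\ref{sec:mingen}). Counting along $y^\beta$ and along $y^\delta$ separately loses a factor of two. One has to show that the divisors of $y^\beta$ and those of $y^\delta$ occupy, to a large extent, different classes; this is done in Sections~\ref{sec:hits}--\ref{sec:three}. Theorem~\ref{thm:sharp} is proved in Lemma~\ref{lem:group} and Section~\ref{sec:sharp}.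

\section{Classes modulo the extremal lattice}\label{sec:classes}

\subsection{The group $A$}

We use coordinates with respect to the basis $a_1,\dots,a_d$ of the $\mathbb Q$-span of $S$. Then $a_1,\dots,a_d$ generate $\mathbb Z^d$, and the group $G$ generated by $S$ satisfies $\mathbb Z^d\subseteq G\subseteq\mathbb Q^d$. Inequalities between vectors are meant coordinatewise. For $u,u'\in\mathbb Q^d$ let $|u|=\sum_iu_i$, let $u\wedge u'$ be the coordinatewise minimum, and let $u^+,u^-\ge0$ be the positive and negative parts, so that $u=u^+-u^-$. The two hypotheses on $S$ now read as follows: $s\ge0$ for all $s\in S$, because $S$ is simplicial, and $|u|=L(u)\in\mathbb Z$ for all $u\in G$, because $S$ is homogeneous.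

Let $A=G/\mathbb Z^d$, and let $[u]\in A$ be the class of $u\in G$. Every class $f\in A$ has a unique representative $\varphi_f\in[0,1)^d$, and
\begin{equation}\label{eq:frac}
u\in G,\ u\ge0\quad\Longrightarrow\quad u-\varphi_{[u]}\in\mathbb N^d,
\end{equation}
because the coordinates of $u-\varphi_{[u]}$ are integers greater than $-1$.

\begin{lemma}\label{lem:group}
\begin{itemize}
\item[(a)] Each $b_j$ lies in $[0,1)^d$, so that $b_j=\varphi_{[b_j]}$. The classes $[b_1],\dots,[b_c]$ are nonzero and pairwise distinct.
\item[(b)] $|A|=D$. In particular $D\ge c+1$.
\item[(c)] If $u,u'\in G$ satisfy $u,u'\ge0$ and $[u]=[u']\ne0$, then $|u\wedge u'|\ge1$.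
\end{itemize}
\end{lemma}

\begin{proof}
(a) The coordinates of $b_j$ are nonnegative with sum $1$. If one of them were $1$, then $b_j$ would be one of the $a_i$. So the $b_j$ are distinct nonzero vectors in $[0,1)^d$.

(b) The group $A$ is generated by finitely many elements of finite order, so it is finite. Every class contains an element of $S$: if $s,s'\in S$ and $[s']$ has order $q$, then $[s-s']=[s+(q-1)s']$. For $f\in A$ let $V_f$ be the span of the $t^s$ with $s\in S$ and $[s]=f$, so that $K[S]=\bigoplus_fV_f$. Choose $s_0\in S$ with $[s_0]=f$. By \eqref{eq:frac},
\[
s_0+\mathbb N^d\ \subseteq\ \{s\in S:[s]=f\}\ \subseteq\ \varphi_f+\mathbb N^d .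
\]
For $u\in G$ the number of elements of $u+\mathbb N^d$ of coordinate sum $N\ge|u|$ is $\binom{N-|u|+d-1}{d-1}$, a polynomial in $N$ with leading term $N^{d-1}/(d-1)!$. So each $V_f$ contributes $1$ to the multiplicity, and $D=|A|$. By (a), $A$ contains $c+1$ distinct elements.

(c) Let $f=[u]$. By \eqref{eq:frac}, $u\wedge u'\ge\varphi_f$, and $|\varphi_f|$ is a positive integer since $0\ne\varphi_f\in G$ and $\varphi_f\ge0$.
\end{proof}

Put
\[
T=A\setminus\{0,[b_1],\dots,[b_c]\},\qquad |T|=D-1-c .
\]
Theorem~\ref{thm:bound} asserts that every minimal generator of $\operatorname{in}_\prec(I)$ has degree at most $|T|+2$. If $c=0$ then $I=0$, so we assume $c\ge1$.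

\begin{remark}\label{rem:hyp}
Part (a) needs the generators to be distinct. For the list $(2,0),(0,2),(1,1),(1,1)$ one has $I=(y_1-y_2,\ y_1^2-x_1x_2)$ and $D=c=2$, so $D-c+1=1$ and the bound fails. Part (b) needs $S$ to be simplicial. The vectors $(0,0,1),(1,0,1),(0,1,1),(1,1,1)$ give a quadric hypersurface, so $D=2$, but the sum of the first and the last equals the sum of the other two, so any three of them generate $G$ and the corresponding quotient is trivial.
\end{remark}

\subsection{Standard monomials}

A monomial is \emph{standard} if it does not lie in $\operatorname{in}_\prec(I)$. Divisors of standard monomials are standard, and a monomial is a minimal generator of $\operatorname{in}_\prec(I)$ if and only if it is not standard but all its proper divisors are. The \emph{image} of a monomial is the element $s\in S$ such that the monomial maps to $t^s$. Monomials with the same image $s$ have the same degree $|s|$, so there are finitely many of them.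

\begin{lemma}\label{lem:fiber}
Let $\prec$ be any term order. A monomial is standard if and only if it is the smallest monomial with its image. So every $s\in S$ is the image of exactly one standard monomial. If $J\subseteq\operatorname{in}_\prec(I)$ is a monomial ideal and the monomials outside $J$ have pairwise distinct images, then $J=\operatorname{in}_\prec(I)$.
\end{lemma}

\begin{proof}
If $M\succ M'$ have the same image, then $M=\operatorname{in}_\prec(M-M')$ with $M-M'\in I$. Conversely, let $M=\operatorname{in}_\prec(f)$ with $f\in I$. The coefficients in $f$ of the monomials with the same image as $M$ add up to $0$, so a second such monomial occurs in $f$, and it is smaller than $M$. For the last claim, a monomial outside $J$ has the same image as some standard monomial, which also lies outside $J$, so the two are equal.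
\end{proof}

From now on $\prec$ refines the $y$-degree. Then a standard monomial has the least $y$-degree among all monomials with its image.

A \emph{multiset} will mean a finite multiset of elements of $\{b_1,\dots,b_c\}$; multisets $\alpha$ correspond to $y$-monomials $y^\alpha$. We write $\theta\subseteq\alpha$ if $y^\theta$ divides $y^\alpha$, and we write unions and differences additively: $\alpha+\theta$, and $\alpha-\theta$ for $\theta\subseteq\alpha$. A generator $z$ is also regarded as a multiset with one element. Let $\overline\alpha\in S$ be the vector sum of the elements of $\alpha$, let $[\alpha]=[\overline\alpha]$, and let $|\alpha|=|\overline\alpha|$ be the number of elements, counted with multiplicity. A \emph{maximal chain} in $\alpha$ is a sequence $\emptyset=\rho_0\subset\rho_1\subset\dots\subset\rho_{|\alpha|}=\alpha$ with $|\rho_i|=i$. We call $\alpha$ standard if $y^\alpha$ is.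

\begin{lemma}\label{lem:chain}
Let $\alpha\ne\emptyset$ be standard.
\begin{itemize}
\item[(a)] $[\alpha]\ne0$, and $[\alpha]\in T$ if $|\alpha|\ge2$.
\item[(b)] If $\theta\subsetneq\theta'\subseteq\alpha$, then $[\theta]\ne[\theta']$.
\item[(c)] $|T|\ge|\alpha|-1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $[\alpha]=0$, then $\overline\alpha\in\mathbb N^d$ and $x^{\overline\alpha}$ has the same image as $y^\alpha$ and smaller $y$-degree. If $[\alpha]=[b_j]$ with $|\alpha|\ge2$, then $\overline\alpha-b_j\in\mathbb N^d$ by \eqref{eq:frac} and Lemma~\ref{lem:group}(a), and $y_jx^{\overline\alpha-b_j}$ has the same image as $y^\alpha$ and smaller $y$-degree. In both cases $\alpha$ is not standard.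

(b) The multiset $\theta'-\theta$ is nonempty and standard, so $[\theta']-[\theta]\ne0$ by (a).

(c) The members of sizes $2,\dots,|\alpha|$ of a maximal chain in $\alpha$ have distinct classes in $T$.
\end{proof}

A multiset with several different elements occupies more classes than one chain shows. Setting aside $p$ different elements produces $p$ parallel chains, and their classes do not meet.

\begin{lemma}[Parallel chains]\label{lem:parallel}
Let $\alpha$ be standard, let $z_1,\dots,z_p$ be distinct generators in $\alpha$, let $\zeta=z_1+\dots+z_p$, and let $\rho_0\subset\dots\subset\rho_{|\alpha|-p}$ be a maximal chain in $\alpha-\zeta$. Then the classes $[\rho_i+z_a]$, for $0\le i\le|\alpha|-p$ and $1\le a\le p$, are pairwise distinct. So are the classes $[\rho_i+\zeta-z_a]$.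
\end{lemma}

\begin{proof}
Let $i\le i'$. The equation $[\rho_i+z_a]=[\rho_{i'}+z_{a'}]$ gives $[z_a]=[(\rho_{i'}-\rho_i)+z_{a'}]$, and the equation $[\rho_i+\zeta-z_a]=[\rho_{i'}+\zeta-z_{a'}]$ gives $[z_{a'}]=[(\rho_{i'}-\rho_i)+z_a]$. If $i<i'$, the right side is the class of a submultiset of $\alpha$ with at least two elements; it lies in $T$ by Lemma~\ref{lem:chain}(a), and the left side does not. If $i=i'$, then $[z_a]=[z_{a'}]$, so $a=a'$ by Lemma~\ref{lem:group}(a).
\end{proof}

\begin{example}\label{ex:quartic}
Let $S$ be generated by $(4,0),(0,4),(3,1),(1,3)$. In our coordinates $b_1=(\frac34,\frac14)$ and $b_2=(\frac14,\frac34)$. The group $A$ is cyclic of order $4$, generated by $g=[b_1]$, with $[b_2]=3g$ and $T=\{2g\}$; so $D=4$, $c=2$, and the bound is $3$. The ideal $I$ contains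
\[
y_1y_2-x_1x_2,\qquad y_1^3-x_1^2y_2,\qquad y_2^3-x_2^2y_1,\qquad y_1^2x_2-y_2^2x_1 .
\]
Suppose that $y_1^2x_2\succ y_2^2x_1$; the other case is symmetric. Then $J=(y_1y_2,\,y_1^3,\,y_2^3,\,y_1^2x_2)$ lies in $\operatorname{in}_\prec(I)$. The monomials outside $J$ are $x^\gamma$, $y_1x^\gamma$, $y_2x^\gamma$, $y_2^2x^\gamma$ and $y_1^2x_1^a$, with classes $0,g,3g,2g,2g$; the last two families are separated by the second coordinate of the image, which is at least $\frac32$ for the first and equal to $\frac12$ for the second. Hence $J=\operatorname{in}_\prec(I)$ by Lemma~\ref{lem:fiber}. The generator $y_1^2x_2$ involves an extremal variable: it arises because the standard monomials $y_1^2$ and $y_2^2$ have the same class but incomparable images $(\frac32,\frac12)$ and $(\frac12,\frac32)$.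
\end{example}

\section{A minimal generator and its partner}\label{sec:mingen}

For the rest of the proof of Theorem~\ref{thm:bound} we fix a minimal generator $M=y^\beta x^\gamma$ of $\operatorname{in}_\prec(I)$, of degree $N$, and the standard monomial $M'=y^\delta x^\varepsilon$ with the same image. Here $\beta,\delta$ are multisets and $\gamma,\varepsilon\in\mathbb N^d$. Put
\[
k=|\beta|,\qquad \ell=|\delta|,\qquad v=\overline\beta-\overline\delta,\qquad Z=|\overline\beta\wedge\overline\delta| .
\]

\begin{lemma}\label{lem:mingen}
\begin{itemize}
\item[(a)] $M$ and $M'$ have no common variable. Moreover $v=\varepsilon-\gamma\in\mathbb Z^d$, $\varepsilon=v^+$, $\gamma=v^-$, $[\beta]=[\delta]$, $k\ge\ell$ and $k\ge1$.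
\item[(b)] If $\gamma=0$, then $N\le|T|+2$.
\item[(c)] If $\gamma\ne0$, then $\beta$ and $\delta$ are standard, $k\ge\ell\ge2$, $Z$ is an integer with $Z\ge1$, and $N=k+\ell-Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $M\succ M'$ by Lemma~\ref{lem:fiber}, so $k\ge\ell$. If a variable divided both monomials, cancelling it would give a proper divisor of $M$ that is larger than another monomial with the same image, against minimality. Equality of images says $\overline\beta+\gamma=\overline\delta+\varepsilon$, that is, $v=\varepsilon-\gamma$; since $\gamma$ and $\varepsilon$ have disjoint supports, they are the negative and positive parts of $v$. If $k=0$, then $\ell=0$ and $\gamma=\varepsilon$, so $M=M'$, which is false.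

(b) Here $N=k$. If $k\ge2$, removing one element from $\beta$ leaves a standard multiset of size $k-1$, and Lemma~\ref{lem:chain}(c) gives $|T|\ge k-2$. If $k=1$ there is nothing to prove.

(c) The monomial $y^\beta$ is a proper divisor of $M$, and $y^\delta$ divides $M'$; so both are standard. By Lemma~\ref{lem:chain}(a), $[\delta]=[\beta]\ne0$, so $\ell\ne0$ and $Z\ge1$ by Lemma~\ref{lem:group}(c). If $\ell=1$, then $\overline\delta=\varphi_{[\beta]}$, so $v\ge0$ by \eqref{eq:frac} and $\gamma=0$. Hence $\ell\ge2$. Finally $\gamma_i=\max(0,\overline\delta_i-\overline\beta_i)=\overline\delta_i-\min(\overline\beta_i,\overline\delta_i)$, so $|\gamma|=\ell-Z$ and $N=k+|\gamma|=k+\ell-Z$.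
\end{proof}

From now on $\gamma\ne0$, and we have to show $|T|\ge k+\ell-Z-2$. A maximal chain in $\beta$ gives $k-1$ classes in $T$, and a maximal chain in $\delta$ gives $\ell-1$. The two chains end in the same class. If they had no other class of $T$ in common, we would get $|T|\ge k+\ell-3$, which suffices because $Z\ge1$. The simplest case is that of two pure powers, where each chain is unique; the generator $y_1^2x_2$ of Example~\ref{ex:quartic} is of this kind, with $k=\ell=2$, $Z=1$ and $|T|=1$. The argument for this case contains the main idea of the whole proof.

\begin{proposition}\label{prop:model}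
Suppose that $\gamma\ne0$, $y^\beta=y_1^k$ and $y^\delta=y_2^\ell$. Then $N\le|T|+2$.
\end{proposition}

\begin{proof}
Let $w=b_1$ and $w'=b_2$, so that $v=kw-\ell w'$. We claim that $[hw]\ne[jw']$ whenever $1\le h\le k-1$ and $1\le j\le\ell-1$. Suppose that $[hw]=[jw']$. Since $[kw]=[\ell w']$, the pair $(k-h,\ell-j)$ has the same property, and after passing to it if necessary we may assume $h/k\ge j/\ell$. Let $u=hw-jw'\in\mathbb Z^d$. The monomials $y_1^hx^{u^-}$ and $y_2^jx^{u^+}$ are different and have the same image. Now
\[
u\ \ge\ \tfrac j\ell\,kw-jw'\ =\ \tfrac j\ell\,v\ \ge\ -\gamma ,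
\]
the last step because $v\ge-\gamma$ and $0\ge-\gamma$. So $u^-\le\gamma$, and $y_1^hx^{u^-}$ is a proper divisor of $M$. It is therefore standard, and comparing $y$-degrees gives $h\le j$. Together with $h\ge jk/\ell\ge j$ this forces $h=j$ and $k=\ell$. Then $u=\frac j\ell v\le\varepsilon$, so $y_2^jx^{u^+}$ divides $M'$ and is standard as well. Two different standard monomials have the same image, contradicting Lemma~\ref{lem:fiber}.

By the claim and Lemma~\ref{lem:chain}, the classes of $2w,\dots,kw$ and $2w',\dots,(\ell-1)w'$ are pairwise distinct elements of $T$; note that $[jw']\ne[\ell w']=[kw]$ for $j<\ell$. Hence $|T|\ge k+\ell-3$ and $N\le k+\ell-1\le|T|+2$.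
\end{proof}

A coincidence of classes thus produces a smaller copy of the relation $M-M'$, and the copy is impossible once its $x$-exponents fit under $\gamma$ and $\varepsilon$. They fit here because $jw'$ lies on the segment from $0$ to $\overline\delta$. For general $\delta$ the vectors $\overline\theta$, $\theta\subseteq\delta$, do not lie on this segment. But $u$ is an integer vector, so an error smaller than $1$ in each coordinate does no harm. The rest of the proof exploits this margin.

\section{Hits and balanced multisets}\label{sec:hits}

Assume, for a contradiction, that $\gamma\ne0$ and $N\ge|T|+3$, that is,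
\begin{equation}\label{eq:T}
|T|\le k+\ell-Z-3 .
\end{equation}
Since $k\ge\ell$, two parallel chains in $\beta$ alone would violate this.

\begin{lemma}\label{lem:pure}
$y^\beta$ is a power of one variable.
\end{lemma}

\begin{proof}
Suppose that $\beta$ contains two distinct generators, and apply Lemma~\ref{lem:parallel} with $\alpha=\beta$ and $p=2$. The multisets $\rho_i+z_a$ with $1\le i\le k-2$ give $2(k-2)$ classes in $T$. They are properly contained in $\beta$, so $[\beta]\in T$ is a further class by Lemma~\ref{lem:chain}. Thus $|T|\ge2k-3$, whereas \eqref{eq:T} gives $|T|\le2k-Z-3\le2k-4$.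
\end{proof}

After renumbering, $y^\beta=y_1^k$. Let $w=b_1$ and $g=[w]$, so that $\overline\beta=kw$ and $w\notin\delta$. By Lemma~\ref{lem:chain} the classes $0,g,\dots,kg$ are distinct and $2g,\dots,kg\in T$. Let $T'=T\setminus\{2g,\dots,kg\}$. By \eqref{eq:T},
\begin{equation}\label{eq:Tprime}
|T'|\le\ell-Z-2\le\ell-3 .
\end{equation}
We shall contradict \eqref{eq:Tprime} by finding many submultisets of $\delta$ with distinct classes in $T'$. The ones to avoid are those whose class is already used by $\beta$.

\begin{definition}
A \emph{hit} is a nonempty multiset $\theta\subseteq\delta$ such that $[\theta]=hg$ for an integer $h$ with $0\le h\le k$. This integer is unique; it is the \emph{height} $h(\theta)$. The multiset $\delta$ is a hit of height $k$, and a hit $\theta\ne\delta$ is called \emph{proper}. For $\theta\subseteq\delta$ put $\theta^c=\delta-\theta$, and for a hit $\theta$ put $v(\theta)=h(\theta)w-\overline\theta\in\mathbb Z^d$.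
\end{definition}

\begin{lemma}\label{lem:hits}
\begin{itemize}
\item[(a)] A hit $\theta$ has $|\theta|\ge2$ and $h(\theta)\ge2$.
\item[(b)] If $\theta$ is a proper hit, then $h(\theta)<k$, and $\theta^c$ is a proper hit with $h(\theta^c)=k-h(\theta)$ and $v(\theta^c)=v-v(\theta)$.
\item[(c)] If $\theta\subseteq\delta$ is not a hit and $|\theta|\ge2$, then $[\theta]\in T'$.
\item[(d)] If $\theta$ is a proper hit with $v(\theta)\ge-\gamma$, then $h(\theta)\le|\theta|$ and $v(\theta)\not\le\varepsilon$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A single element $z\in\delta$ has $[z]\ne0$, $[z]\ne g$ because $z\ne w$, and $[z]\notin T\supseteq\{2g,\dots,kg\}$; so it is not a hit. A hit therefore has $|\theta|\ge2$, its class lies in $T$, and its height is neither $0$ nor $1$.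

(b) We have $[\theta]\ne[\delta]=kg$ by Lemma~\ref{lem:chain}(b). The multiset $\theta^c$ is nonempty, different from $\delta$, and of class $(k-h(\theta))g$. The formula for $v(\theta^c)$ follows from $v=kw-\overline\delta$.

(c) The class lies in $T$ by Lemma~\ref{lem:chain}(a), and it is none of $2g,\dots,kg$.

(d) Let $h=h(\theta)$ and $u=v(\theta)$. The monomials $y_1^hx^{u^-}$ and $y^\theta x^{u^+}$ have the same image, since $hw+u^-=\overline\theta+u^+$, and they are different, since $w\notin\theta$ and $h\ge2$. As $u^-\le\gamma$ and $h<k$, the first is a proper divisor of $M$, hence standard. Comparing $y$-degrees gives $h\le|\theta|$. The second monomial is not standard, so it does not divide $M'=y^\delta x^\varepsilon$; this means $u^+\not\le\varepsilon$, that is, $u\not\le\varepsilon$.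
\end{proof}

To apply (d) we need a geometric reason for $v(\theta)\ge-\gamma$.

\begin{definition}
Let $\lambda\in[0,1]$. A multiset $\tau\subseteq\delta$ is \emph{$\lambda$-balanced} if $|\overline\tau_i-\lambda\overline\delta_i|<1$ for $i=1,\dots,d$.
\end{definition}

If $\tau$ is $\lambda$-balanced, then $\tau^c$ is $(1-\lambda)$-balanced, since $\overline{\tau^c}-(1-\lambda)\overline\delta=-(\overline\tau-\lambda\overline\delta)$.

\begin{lemma}\label{lem:balanced}
Let $\tau\subseteq\delta$ be $\lambda$-balanced, and let $\theta\subseteq\tau$ be a proper hit with $h(\theta)\ge\lambda k$. Then $v(\theta)\ge-\gamma$.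
\end{lemma}

\begin{proof}
For each $i$,
\[
v(\theta)_i=h(\theta)w_i-\overline\theta_i\ \ge\ \lambda kw_i-\overline\tau_i\ >\ \lambda kw_i-\lambda\overline\delta_i-1\ =\ \lambda v_i-1\ \ge\ -\gamma_i-1 ,
\]
and $v(\theta)_i$ and $\gamma_i$ are integers.
\end{proof}

\begin{lemma}\label{lem:nohit}
If $\emptyset\ne\theta\subsetneq\delta$ and $\theta$ is $(|\theta|/\ell)$-balanced, then $\theta$ is not a hit.
\end{lemma}

\begin{proof}
Suppose that $\theta$ is a hit. Then $\theta^c$ is a proper hit and is $(|\theta^c|/\ell)$-balanced. Since $h(\theta)/k+h(\theta^c)/k=1=|\theta|/\ell+|\theta^c|/\ell$, we may assume, after exchanging $\theta$ and $\theta^c$, that $h(\theta)\ge|\theta|k/\ell$. Lemma~\ref{lem:balanced} with $\tau=\theta$ gives $v(\theta)\ge-\gamma$, and Lemma~\ref{lem:hits}(d) gives $h(\theta)\le|\theta|$ and $v(\theta)\not\le\varepsilon$. From $|\theta|\ge h(\theta)\ge|\theta|k/\ell\ge|\theta|$ we get $h(\theta)=|\theta|$ and $k=\ell$. Then $h(\theta^c)=|\theta^c|=|\theta^c|k/\ell$, so Lemma~\ref{lem:balanced} applies to $\theta^c$ and gives $v-v(\theta)\ge-\gamma$. Thus $v(\theta)\le v+\gamma=\varepsilon$, a contradiction.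
\end{proof}

If $\delta$ contains only one generator, Proposition~\ref{prop:model} contradicts \eqref{eq:T}. The next two sections treat the cases of two and of at least three distinct generators.

\section{Two generators in $\delta$}\label{sec:two}

Let $y^\delta=y_2^py_3^q$ with $p,q\ge1$ and $p+q=\ell$. A maximal chain in $\delta$ is a lattice path from $(0,0)$ to $(p,q)$, and we take the path that stays closest to the diagonal. For $0\le j\le\ell$ let $i_j=\lfloor jp/\ell+\frac12\rfloor$, and let $\theta_j$ consist of $i_j$ copies of $b_2$ and $j-i_j$ copies of $b_3$. Since $0<p/\ell<1$, we have $i_{j+1}-i_j\in\{0,1\}$; also $i_0=0$ and $i_\ell=p$. So the $\theta_j$ form a maximal chain in $\delta$. Using $jq/\ell=j-jp/\ell$ we find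
\[
\overline{\theta_j}-\tfrac j\ell\,\overline\delta=\bigl(i_j-\tfrac{jp}\ell\bigr)(b_2-b_3).
\]
Here $|i_j-jp/\ell|\le\frac12$, and the coordinates of $b_2-b_3$ have absolute value less than $1$. So $\theta_j$ is $(j/\ell)$-balanced. By Lemma~\ref{lem:nohit}, $\theta_2,\dots,\theta_{\ell-1}$ are not hits. Their classes are distinct and lie in $T'$, so $|T'|\ge\ell-2$, contradicting \eqref{eq:Tprime}.

\section{Three or more generators in $\delta$}\label{sec:three}

Suppose now that $\delta$ contains at least three distinct generators. We no longer have a chain all of whose members are balanced. A rounding argument still gives one balanced splitting of $\delta$ into two halves, and this is enough, because three parallel chains in $\delta$ force $k$ to be large compared with $\ell$.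

\subsection{Sharper inequalities}

\begin{lemma}\label{lem:klarge}
There is a proper hit, and $|T'|\le\ell-4$ and $k\ge2\ell$.
\end{lemma}

\begin{proof}
If there were no proper hit, the members of sizes $2,\dots,\ell-1$ of a maximal chain in $\delta$ would give $|T'|\ge\ell-2$, against \eqref{eq:Tprime}. Let $\theta$ be a proper hit of height $h$. Both $\overline\beta=hw+(k-h)w$ and $\overline\delta=\overline\theta+\overline{\theta^c}$ are at least $(hw\wedge\overline\theta)+((k-h)w\wedge\overline{\theta^c})$. Since $[hw]=[\theta]\ne0$ and $[(k-h)w]=[\theta^c]\ne0$, Lemma~\ref{lem:group}(c) gives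
\[
Z\ \ge\ |hw\wedge\overline\theta|+|(k-h)w\wedge\overline{\theta^c}|\ \ge\ 2 ,
\]
and \eqref{eq:Tprime} becomes $|T'|\le\ell-4$. Apply the second statement of Lemma~\ref{lem:parallel} with $\alpha=\delta$ and $p=3$. The multisets $\rho_i+\zeta-z_a$, $0\le i\le\ell-3$, have sizes $i+2$ between $2$ and $\ell-1$; together with $\delta$ they give $|T|\ge3(\ell-2)+1=3\ell-5$. By \eqref{eq:T}, $k\ge2\ell+Z-2\ge2\ell$.
\end{proof}

It remains to find $\ell-3$ classes in $T'$.

\subsection{Splitting $\delta$ into balanced halves}

The bound in the following lemma does not depend on $d$; this is what we need, since the margin in Lemma~\ref{lem:balanced} is $1$ in every dimension.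

\begin{lemma}[Beck--Fiala rounding]\label{lem:BF}
Let $(c_j)_{j\in O}$ be finitely many vectors in $\mathbb R^d_{\ge0}$ with $|c_j|\le1$, and let $\xi\in[0,1]^O$. There is $\eta\in\{0,1\}^O$ with $\bigl|\sum_j(\eta_j-\xi_j)c_{j,i}\bigr|<1$ for $i=1,\dots,d$.
\end{lemma}

\begin{proof}
We move the point $\xi$ in steps to a vertex $\eta$ of the cube $[0,1]^O$ and follow the values $\sum_j\xi_jc_{j,i}$. At the start of a step let $F=\{j:0<\xi_j<1\}$, and call $i$ \emph{active} if $\sum_{j\in F}c_{j,i}>1$. If $F=\emptyset$ we stop. Otherwise there are fewer than $|F|$ active indices, because $\sum_i\sum_{j\in F}c_{j,i}\le|F|$. So there is $0\ne\nu\in\mathbb R^F$ with $\sum_{j\in F}\nu_jc_{j,i}=0$ for all active $i$. Move $\xi$ in the direction $\nu$ until a coordinate in $F$ reaches $0$ or $1$. The set $F$ shrinks at each step, so the process ends, and an inactive index stays inactive.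

Fix $i$. Its value does not change during the steps in which it is active. Let $\xi^0$ and $F_0$ be the point and the set at the first moment when $i$ is inactive; this moment exists, as no index is active when $F=\emptyset$. The total change of the value is $\sum_{j\in F_0}(\eta_j-\xi^0_j)c_{j,i}$. Since $|\eta_j-\xi^0_j|<1$ for $j\in F_0$ and $\sum_{j\in F_0}c_{j,i}\le1$, its absolute value is less than $1$.
\end{proof}

Let $\delta_j$ be the multiplicity of $b_j$ in $\delta$, and let $O=\{j:\delta_j\text{ odd}\}$. Apply Lemma~\ref{lem:BF} to the vectors $b_j$, $j\in O$, with all $\xi_j=\frac12$. Let $\tau$ consist of $\lfloor\delta_j/2\rfloor$ copies of each $b_j$ and one further copy of $b_j$ for each $j\in O$ with $\eta_j=1$, and let $\tau'=\tau^c$. Then $\overline\tau-\frac12\overline\delta=\sum_{j\in O}(\eta_j-\frac12)b_j$. So the two \emph{halves} $\tau$ and $\tau'$ have the following properties, which are symmetric in $\tau$ and $\tau'$ and are all that we use: both are $\frac12$-balanced, $\tau+\tau'=\delta$, and each contains $\lfloor\delta_j/2\rfloor$ or $\lceil\delta_j/2\rceil$ copies of $b_j$. In particular a generator with $\delta_j\ge2$ occurs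 in both halves.

\begin{lemma}\label{lem:halves}
Both halves are nonempty, neither is a hit, and every hit contained in a half is proper and has height less than $k/2$.
\end{lemma}

\begin{proof}
Let $\theta$ be a proper hit contained in a half. If $h(\theta)\ge k/2$, then Lemmas~\ref{lem:balanced} and~\ref{lem:hits}(d) give $h(\theta)\le|\theta|<\ell\le k/2$, which is absurd. So $h(\theta)<k/2$. Consequently a proper hit $\theta$ and its complement, whose heights add up to $k$, cannot each be contained in a half. If a half were empty, the other would be $\delta$ and would contain the proper hit of Lemma~\ref{lem:klarge} and its complement. So both halves are nonempty and different from $\delta$, and hits inside them are proper. If a half were a hit, it and the other half would be complementary proper hits.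
\end{proof}

\subsection{Non-hits inside a half}

Inside a half, heights lie strictly between $0$ and $k/2$, so sums and differences of two heights stay within the range where heights are defined. This determines which elements can lead from one hit to the next. Call a generator $z\in\delta$ \emph{small} if $[z]=-\kappa g$ for an integer $\kappa$ with $1\le\kappa<k/2$.

\begin{lemma}\label{lem:small}
Let $\sigma$ be a half.
\begin{itemize}
\item[(a)] If $\theta$ and $\theta+z$ are hits contained in $\sigma$, with $z$ a generator, then $z$ is small.
\item[(b)] If $\theta\subseteq\sigma$ and all elements of $\theta$, with at most one exception, are small, then $\theta$ is not a hit.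
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $h=h(\theta)$ and $h'=h(\theta+z)$. Then $[z]=(h'-h)g$. If $h'\ge h$, the single element $z$ would be a hit, against Lemma~\ref{lem:hits}(a). So $[z]=-(h-h')g$ with $1\le h-h'<k/2$.

(b) Let $\theta\subseteq\sigma$ be a hit of height $h$ and let $z\in\theta$ be small, $[z]=-\kappa g$. Then $\theta-z$ is nonempty, since $|\theta|\ge2$, and has class $(h+\kappa)g$ with $0<h+\kappa<k$; so it is a hit contained in $\sigma$. If $\theta$ as in (b) were a hit, removing small elements one at a time would lead to a hit with one element.
\end{proof}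

So we should add the small elements first, when they cannot produce a hit, and the others afterwards, when at most every second step produces one.

\begin{lemma}\label{lem:count}
Let $\sigma$ be a half, $\mu=|\sigma|$, and let $z_1,\dots,z_p$ be distinct generators in $\sigma$. There is a family of non-hits contained in $\sigma$, with pairwise distinct classes, consisting of the $p$ single elements $z_1,\dots,z_p$ and at least $p\lfloor(\mu-p)/2\rfloor$ multisets with sizes between $2$ and $\mu-p+1$.
\end{lemma}

\begin{proof}
List the $\mu-p$ elements of $\sigma-(z_1+\dots+z_p)$ with the $s$ small ones first and the $e=\mu-p-s$ others last, and let $\rho_0\subset\dots\subset\rho_{\mu-p}$ be the initial segments of the list. By Lemma~\ref{lem:parallel} the classes $[\rho_i+z_a]$ are pairwise distinct. Take the family of all non-hits among the $\rho_i+z_a$. Fix $a$. For $0\le i\le s$ the multiset $\rho_i+z_a$ is not a hit, by Lemma~\ref{lem:small}(b). Among the $e$ indices $i=s+1,\dots,s+e$ no two consecutive ones give hits, by Lemma~\ref{lem:small}(a), so at most $\lceil e/2\rceil$ give hits. Hence at least $s+\lfloor e/2\rfloor\ge\lfloor(s+e)/2\rfloor$ of the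 indices $1\le i\le\mu-p$ give non-hits, of size $i+1$; and $i=0$ gives $z_a$.
\end{proof}

\subsection{The final count}

Each half yields non-hits, but those from $\tau$ and those from $\tau'$ are incomparable and might share classes. We make them comparable by taking complements on one side. This has a second advantage: single elements, whose own classes lie outside $T$, have complements with classes in $T'$.

A \emph{lower class} is a class $[\theta]$, where $\theta\subseteq\tau$ is a non-hit with $|\theta|\ge2$. An \emph{upper class} is a class $[\delta-\theta']$, where $\theta'\subseteq\tau'$ is a nonempty non-hit with $|\theta'|\le\ell-2$. The multiset $\delta-\theta'$ is not a hit, for otherwise it would be a proper hit and its complement $\theta'$ would be a hit. So lower and upper classes lie in $T'$ by Lemma~\ref{lem:hits}(c). Since $[\delta-\theta']=[\delta]-[\theta']$, multisets $\theta'$ with distinct classes give distinct upper classes. Since $\theta\subseteq\tau\subseteq\delta-\theta'$, Lemma~\ref{lem:chain}(b) shows that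
\begin{equation}\label{eq:disjoint}
[\theta]\ne[\delta-\theta']\quad\text{unless }\theta=\tau\text{ and }\theta'=\tau' .
\end{equation}
Let $\mu=|\tau|$ and $\mu'=|\tau'|$, so $\mu+\mu'=\ell$. Both halves are nonempty, and by symmetry there are two cases.

\medskip
\noindent\emph{Case 1: each half contains at least two distinct generators.} Apply Lemma~\ref{lem:count} with $p=2$ to both halves. From $\tau$ we take the members of size at least $2$. They give at least $2\lfloor(\mu-2)/2\rfloor\ge\mu-3$ lower classes, and they have size at most $\mu-1$, so none of them is $\tau$. From $\tau'$ we take the whole family, which has at least $2+2\lfloor(\mu'-2)/2\rfloor\ge\mu'-1$ members, all properly contained in $\tau'$, and we add $\tau'$ itself. It is a non-hit by Lemma~\ref{lem:halves}, and its class is new by Lemma~\ref{lem:chain}(b). All these multisets have size at most $\mu'=\ell-\mu\le\ell-2$, so they give at least $\mu'$ upper classes. By \eqref{eq:disjoint}, $|T'|\ge(\mu-3)+\mu'=\ell-3$.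

\medskip
\noindent\emph{Case 2: $\tau$ contains only one generator $b_a$.} The other generators in $\delta$, of which there are at least two, occur only in $\tau'$.

Suppose first that $\delta_a=1$. Then $\mu=1$ and $\mu'=\ell-1$. Lemma~\ref{lem:count} for $\tau'$ with $p=2$ gives at least $2+2\lfloor(\mu'-2)/2\rfloor\ge\mu'-1=\ell-2$ non-hits of size at most $\mu'-1=\ell-2$. They give $\ell-2$ upper classes, so $|T'|\ge\ell-2$.

Suppose next that $\delta_a\ge2$. Then $\mu\le\lceil\delta_a/2\rceil$, and $\tau'$ contains at least $\lfloor\delta_a/2\rfloor\ge\max(1,\mu-1)$ copies of $b_a$. Together with the two further generators this shows that $\mu'\ge\mu+1$ and that $\tau'$ contains at least three distinct generators. Lemma~\ref{lem:count} for $\tau$ with $p=1$ gives at least $\lfloor(\mu-1)/2\rfloor\ge(\mu-2)/2$ lower classes. Lemma~\ref{lem:count} for $\tau'$ with $p=3$ gives at least $3+3\lfloor(\mu'-3)/2\rfloor\ge3+\frac32(\mu'-4)$ non-hits of size at most $\mu'-2$; they give as many upper classes, and none of them is $\tau'$. By \eqref{eq:disjoint},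
\[
|T'|\ \ge\ \tfrac12(\mu-2)+3+\tfrac32(\mu'-4)\ =\ \ell+\tfrac12(\mu'-\mu)-4\ \ge\ \ell-\tfrac72 ,
\]
and so $|T'|\ge\ell-3$.

\medskip
In every case $|T'|\ge\ell-3$, contradicting Lemma~\ref{lem:klarge}.

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Let $M=y^\beta x^\gamma$ be a minimal generator of $\operatorname{in}_\prec(I)$ of degree $N$. If $\gamma=0$, then $N\le|T|+2$ by Lemma~\ref{lem:mingen}(b). If $\gamma\ne0$ and $N\ge|T|+3$, then $y^\beta$ is a pure power by Lemma~\ref{lem:pure}, and Proposition~\ref{prop:model}, Section~\ref{sec:two} and the present section exclude that $\delta$ contains one, two, or at least three distinct generators. Hence $N\le|T|+2=D-c+1$.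
\end{proof}

\section{Sharpness}\label{sec:sharp}

To attain the bound with a relation $y_1^r-\cdots$, the multiples $2g,\dots,(r-1)g$ of $g=[b_1]$ should fill all of $T$. So we take $A$ cyclic, generated by $g$, and place the other generators at the end of the cycle.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The inequality $D\ge c+1$ is part of Lemma~\ref{lem:group}(b). Let $d\ge2$, $c\ge1$ and $D\ge c+1$ be given. Put $r=D-c+1\ge2$ and $E=\{0,1\}\cup\{r,r+1,\dots,D\}$, a set of $c+2$ integers. Let $S\subseteq\mathbb N^d$ be generated by
\[
g_j=(D-j)e_1+je_2\quad(j\in E)\qquad\text{and}\qquad De_3,\dots,De_d .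
\]
These are $c+d$ distinct vectors of coordinate sum $D$, and they include $De_1,\dots,De_d$. So $S$ is homogeneous and simplicial, $\dim K[S]=d$ and $\operatorname{codim}K[S]=c$. Modulo $D\mathbb Z^d$ we have $g_j\equiv j(e_2-e_1)$. Since $1\in E$, the group $A$ is cyclic, generated by the class of $e_2-e_1$, which has order $D$. By Lemma~\ref{lem:group}(b), $\deg K[S]=D$.

Let $z_j$ be the variable of $g_j$. Since $rg_1=(r-1)g_0+g_r$, the binomial $f=z_1^r-z_0^{r-1}z_r$ lies in $I$. A monomial with image $rg_1$ has degree $r$ and does not involve the variables of $De_3,\dots,De_d$; it corresponds to $r$ elements of $E$ with sum $r$. Either all of them are at most $1$, and then all equal $1$; or one is at least $r$, and then it equals $r$ and the others are $0$. So the two monomials of $f$ are the only ones with image $rg_1$, and they are coprime because $r\ge2$.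

Suppose that $I$ has no minimal generator of degree $r$. Then $f=\sum_zzh_z$, where $z$ runs over the variables and $h_z\in I$ has degree $r-1$. Grade $R$ by the images of monomials; $I$ is homogeneous for this grading. Taking components, we may assume that all monomials of $zh_z$ have image $rg_1$, so they are among the two monomials of $f$. The variable $z$ divides at most one of these, so $h_z$ is a scalar multiple of a monomial. But $I$ contains no monomial, since monomials have nonzero images in $K[S]$. So all $h_z$ vanish and $f=0$, which is false. Hence $I$ has a minimal generator of degree $r=D-c+1$.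

Finally, a Gr\"obner basis generates $I$, and so do the homogeneous components of its elements. If all its elements had degree less than $r$, then $I$ would be generated in degrees less than $r$.
\end{proof}

For $d=2$, $c=2$ and $D=3,4$ this construction gives the semigroups of Examples~\ref{ex:cubic} and~\ref{ex:quartic}, with $f=y_1^2-x_1y_2$ and $f=y_1^3-x_1^2y_2$.

\begin{thebibliography}{1}

\bibitem{HSH}
M.~Hellus, J.~Stueckrad and L.~T.~Hoa,
\emph{Gr\"obner bases of simplicial toric ideals},
arXiv:0710.5347 (2007).

\end{thebibliography}
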